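\title{A $p$-Banach space with hypercyclic operators but no hereditarily hypercyclic operator}

\begin{abstract}
For every $0<p<1$, over the real and over the complex field, we construct a separable $p$-Banach space $Z$ that supports a hypercyclic operator but no hereditarily hypercyclic operator. This gives a negative answer to the question whether an $\mathcal{F}$-space with a hypercyclic operator must support a hereditarily hypercyclic one. All operators on $Z$ are determined: they form a commutative algebra isomorphic to an algebra of Lipschitz functions on the Cantor set, and the hypercyclic ones are characterized. The same construction shows that the commutant of finitely many operators on a Banach space is isomorphic to the algebra of all operators on some $p$-Banach space.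
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, topological vector spaces are Hausdorff, different from $\{0\}$, and taken over $\mathbb{K}\in\{\mathbb{R},\mathbb{C}\}$. An \emph{$\mathcal{F}$-space} is a complete metrizable topological vector space. An \emph{operator} on $X$ is a continuous linear map $X\to X$, and $L(X)$ is the algebra of operators on $X$. A family $\mathcal{T}\subset L(X)$ is \emph{hypercyclic} if there is $x\in X$ such that $\{Sx:S\in\mathcal{T}\}$ is dense in $X$. An operator $T$ is \emph{hypercyclic} if the family $\{T^n:n\ge0\}$ is hypercyclic, that is, if some orbit of $T$ is dense. It is \emph{hereditarily hypercyclic} if the family $\{T^{n_k}:k\in\mathbb{N}\}$ is hypercyclic for every strictly increasing sequence $(n_k)_{k\in\mathbb{N}}$ of non-negative integers. The space $X$ \emph{supports} an operator of a given kind if $L(X)$ contains one.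

A space with a hypercyclic operator is separable, and on separable $\mathcal{F}$-spaces both notions can be read off from the motion of open sets.

\begin{lemma}\label{lem:baire}
Let $X$ be a separable $\mathcal{F}$-space.
\begin{enumerate}
\item[(a)] Let $(S_k)$ be a sequence in $L(X)$ such that for all non-empty open sets $U,U'\subset X$ there is $k$ with $S_kU\cap U'\ne\emptyset$. Then the family $\{S_k\}$ is hypercyclic.
\item[(b)] An operator $T\in L(X)$ is hereditarily hypercyclic if and only if for all non-empty open sets $U,U'\subset X$ we have $T^nU\cap U'\ne\emptyset$ for all large $n$.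
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(U_j)$ be a countable base of non-empty open sets. Each set $G_j=\bigcup_kS_k^{-1}(U_j)$ is open, and it meets every non-empty open set $U$ by hypothesis. By Baire's theorem there is $x\in\bigcap_jG_j$, and $\{S_kx\}$ meets every $U_j$.

(b) If the condition holds, every sequence $(T^{n_k})$ satisfies the hypothesis of (a). Conversely, let $T$ be hereditarily hypercyclic and suppose that $T^{n_k}U\cap U'=\emptyset$ for some non-empty open $U,U'$ and some strictly increasing $(n_k)$. Take $x$ with $D=\{T^{n_k}x:k\in\mathbb{N}\}$ dense. The range of $T$ contains all points of $D$ except possibly one, and $X$ has no isolated points, so $T$ and all its powers have dense range. Choose $j$ with $T^jx\in U$. The set $T^jD=\{T^{n_k}T^jx:k\in\mathbb{N}\}$ is dense, so it meets $U'$, a contradiction.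
\end{proof}

Thus, for hypercyclicity it is enough that the iterates carry any open set into contact with any other at \emph{some} time, while hereditary hypercyclicity demands this at \emph{all late} times. The basic example has the stronger property. On $\ell^q$, $0<q<\infty$, let $B(x_1,x_2,\dots)=(x_2,x_3,\dots)$, $R(x_1,x_2,\dots)=(0,x_1,x_2,\dots)$ and $T=2B$. For finitely supported $x,y$ the vectors $x+2^{-n}R^ny$ tend to $x$, and $T^n(x+2^{-n}R^ny)=y$ as soon as $B^nx=0$. By Lemma~\ref{lem:baire}(b), $T$ is hereditarily hypercyclic. The simplest obstruction, on the other hand, is a return to the identity: if $T^{n_k}x\to x$ for every $x$ along some sequence $(n_k)$, then no set $\{T^{n_k}x\}$ is dense. Example~\ref{ex:two-times} shows that this obstruction is compatible with hypercyclicity, so the two properties differ for individual operators. The following question, posed in \cite{Shkarin}, asks whether they differ for spaces.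

\begin{quote}
\textbf{Question.} Assume that an $\mathcal{F}$-space $X$ supports a hypercyclic operator. Is it true that $X$ supports a hereditarily hypercyclic operator?
\end{quote}

One would guess that the answer is yes, because the question allows us to discard the given operator and to look for a better one, such as a shift, anywhere in $L(X)$. A counterexample must exclude every operator on the space, and the way to do that is to build a space whose operators are all known.

\subsection{Results}

Let $0<p<1$. A \emph{$p$-norm} on a vector space is a function $\|\cdot\|\ge0$ with $\|cf\|=|c|\,\|f\|$ for scalars $c$, with $\|f+g\|^p\le\|f\|^p+\|g\|^p$, and with $\|f\|=0$ only for $f=0$. A \emph{$p$-Banach space} is a $p$-normed space that is complete for the metric $\|f-g\|^p$; it is an $\mathcal{F}$-space. The answer to the question is negative.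

\begin{theorem}\label{thm:main}
Let $0<p<1$ and $\mathbb{K}\in\{\mathbb{R},\mathbb{C}\}$. There is a separable $p$-Banach space $Z\ne\{0\}$ over $\mathbb{K}$ which supports a hypercyclic operator, while for every $V\in L(Z)$ there is a strictly increasing sequence $(n_k)$ such that $\{V^{n_k}:k\in\mathbb{N}\}$ is not hypercyclic.
\end{theorem}

The operators on $Z$ can be listed. Let $\Delta=\{0,1\}^{\mathbb{N}}$ be the Cantor set, and let $\mathrm{Lip}_\beta$ be the algebra of functions $g:\Delta\to\mathbb{C}$ that are Lipschitz for the metric which gives two points the distance $2^{-4^l}$ when they first differ in the $l$-th coordinate.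

\begin{theorem}\label{thm:structure}
The space $Z$ of Theorem~\ref{thm:main}, constructed in Section~\ref{sec:Z}, has the following properties.
\begin{enumerate}
\item[(a)] $L(Z)$ is commutative. As a $\mathbb{K}$-algebra it is isomorphic to $\mathrm{Lip}_\beta$; write $V_g$ for the operator corresponding to $g\in\mathrm{Lip}_\beta$.
\item[(b)] $V_g$ is hypercyclic if and only if $|g|\equiv1$ and $g$ is not constant on any non-empty open set. In that case all finite direct sums $V_g\oplus\dots\oplus V_g$ are hypercyclic.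
\item[(c)] Some $V_\zeta\in L(Z)$ is invertible, hypercyclic and has a dense set of periodic points.
\end{enumerate}
\end{theorem}

Part (a) shows how far $Z$ is from being locally convex. Since $L(Z)$ is infinite-dimensional, so is $Z$. If $\phi\ne0$ were a continuous linear functional on $Z$, we could pick $y\ne0$ with $\phi(y)=0$ and $y'$ with $\phi(y')=1$; the operators $S=\phi(\cdot)y$ and $S'=\phi(\cdot)y'$ satisfy $SS'=S\ne0=S'S$. So $Z$ has no non-zero continuous linear functional.

The method that controls $L(Z)$ has the following by-product. For $T_1,\dots,T_m\in L(F)$ the \emph{commutant} $\{T_1,\dots,T_m\}'$ is the algebra of all $A\in L(F)$ with $AT_i=T_iA$ for all $i$.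

\begin{theorem}\label{thm:commutant}
Let $F\ne\{0\}$ be a Banach space over $\mathbb{K}$, let $T_1,\dots,T_m\in L(F)$ and $0<p<1$. There is a $p$-Banach space $Z$ such that $L(Z)$ is isomorphic, as an algebra, to the commutant $\{T_1,\dots,T_m\}'\subset L(F)$.
\end{theorem}

\subsection{Outline}

The proof separates the dynamics from the control of the operator algebra.

Section~\ref{sec:lip} contains the dynamics. On a Banach space $F$ spanned by point masses $\delta_x$, $x\in\Delta$, we consider the operators $A_g\delta_x=g(x)\delta_x$. The norm of $F$ is built from a coarse metric $d_\alpha$, and $g$ is required to be Lipschitz for a much finer metric $d_\beta$. One such operator $T=A_\zeta$ is hypercyclic, while every $A_g$ with $|g|\equiv1$ and $g\in\mathrm{Lip}_\beta$ returns to the identity along a sequence of powers.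

The Banach space $F$ has many other operators, and Sections~\ref{sec:X} and~\ref{sec:quotient} remove them. We spread finitely many Banach spaces $F_1,\dots,F_J$ over the pieces $\Omega_1,\dots,\Omega_J$ of a probability space and form a non-locally convex space $X$ of vector-valued functions whose operators cannot move mass from one part of $\Omega$ to another. We then divide by a subspace $N$ of piecewise constant functions. Because $N$ is locally convex, every operator on $X/N$ lifts to $X$; the lift acts by a constant operator $S_j$ on each fiber $F_j$, and the condition that it preserve $N$ becomes a system of linear equations for $S_1,\dots,S_J$. This proves Theorem~\ref{thm:commutant}.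

In Section~\ref{sec:Z} we choose $N$ so that the solutions of the system are exactly the operators $A_g$ with $g\in\mathrm{Lip}_\beta$, and in Section~\ref{sec:dynamics} we transfer the dynamics to $Z=X/N$.

\subsection{Standard facts on $p$-normed spaces}

The following facts are used without further comment.
\begin{enumerate}
\item[(P1)] A $p$-norm is continuous, because $\bigl|\|f\|^p-\|g\|^p\bigr|\le\|f-g\|^p$, and it is unbounded on a non-zero space. Hence a bounded subset of a non-zero $p$-normed space is never dense. In particular a convergent sequence is never dense.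
\item[(P2)] A norm is a $p$-norm, since $(s+t)^p\le s^p+t^p$ for $s,t\ge0$. A linear map $S$ between $p$-normed spaces is continuous if and only if $\|S\|=\sup_{\|f\|\le1}\|Sf\|<\infty$, and then $\|Sf\|\le\|S\|\,\|f\|$.
\item[(P3)] If $N$ is a closed subspace of a $p$-Banach space $X$ and $Q:X\to X/N$ is the quotient map, then $\|Qf\|=\inf_{h\in N}\|f+h\|$ makes $X/N$ a $p$-Banach space, separable if $X$ is. An operator $S\in L(X)$ with $S(N)\subset N$ induces $V\in L(X/N)$ with $VQ=QS$ and $\|V\|\le\|S\|$.
\item[(P4)] If $\Pi:Y\to Y_1$ is a continuous surjection, $V\in L(Y)$, $B\in L(Y_1)$ and $\Pi V=B\Pi$, then $\Pi$ maps a dense set $\{V^{n_k}y\}$ onto the dense set $\{B^{n_k}\Pi y\}$. So hypercyclicity of $\{V^{n_k}\}$ implies that of $\{B^{n_k}\}$.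
\end{enumerate}
The imaginary unit is written $\mathrm{i}$, and we use the elementary bounds
\begin{equation}\label{eq:circle}
4\operatorname{dist}(t,\mathbb{Z})\le|e^{2\pi\mathrm{i}t}-1|\le2\pi\operatorname{dist}(t,\mathbb{Z})\qquad(t\in\mathbb{R}).
\end{equation}

\section{Multiplication operators on two Lipschitz scales}\label{sec:lip}

\subsection{Spaces spanned by point masses}

A \emph{cylinder of level $l\ge1$} in $\{0,1\}^{\mathbb{N}}$ is the set of sequences with prescribed first $l$ coordinates. Cylinders are clopen and form a base of the product topology. For $x\in\Delta$ let $x^{(l)}$ be the point obtained from $x$ by changing the $l$-th coordinate.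

Let $\lambda=(\lambda_l)_{l\ge1}$ be a decreasing null sequence in $(0,1]$. Put $d_\lambda(x,x)=0$ and $d_\lambda(x,y)=\lambda_l$ if $l$ is the first index with $x_l\ne y_l$. Then $d_\lambda(x,z)\le\max(d_\lambda(x,y),d_\lambda(y,z))$, so $d_\lambda$ is a metric, and it induces the product topology because
\begin{equation}\label{eq:levels}
d_\lambda(x,y)\le\lambda_{l+1}\ \text{ in a common level-$l$ cylinder},\qquad d_\lambda(x,y)\ge\lambda_l\ \text{ otherwise}.
\end{equation}
Let $\mathrm{Lip}_\lambda$ be the algebra of $d_\lambda$-Lipschitz functions $g:\Delta\to\mathbb{C}$ with the norm $\|g\|_\lambda=\|g\|_\infty+L_\lambda(g)$, where $L_\lambda(g)$ is the least Lipschitz constant. We have $\|1\|_\lambda=1$, and the norm is submultiplicative since $L_\lambda(gh)\le\|g\|_\infty L_\lambda(h)+\|h\|_\infty L_\lambda(g)$. Lipschitz functions can be glued along cylinders: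
\begin{enumerate}
\item[(G)] If $C$ is a cylinder and $\psi:\Delta\to\mathbb{C}$ is bounded and $d_\lambda$-Lipschitz on $C$ and on $\Delta\setminus C$, then $\psi\in\mathrm{Lip}_\lambda$. In particular $\mathbf{1}_C\in\mathrm{Lip}_\lambda$.
\end{enumerate}
Indeed, if $C$ has level $l$, $x\in C$ and $y\notin C$, then $|\psi(x)-\psi(y)|\le2\|\psi\|_\infty\lambda_l^{-1}d_\lambda(x,y)$ by \eqref{eq:levels}.

Let $\delta_x\in\mathrm{Lip}_\lambda^*$ be the evaluation at $x$, write $\langle\psi,\xi\rangle$ for the value of $\xi\in\mathrm{Lip}_\lambda^*$ at $\psi$, and let $F_\lambda$ be the closed complex span of the $\delta_x$ in the dual space $\mathrm{Lip}_\lambda^*$. Then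
\[
\|\delta_x\|=1,\qquad\|\delta_x-\delta_y\|\le d_\lambda(x,y).
\]
So $x\mapsto\delta_x$ is continuous, and $F_\lambda$ is a separable complex Banach space. For $g\in\mathrm{Lip}_\lambda$ the adjoint of multiplication by $g$, given by $\langle\psi,A_g\xi\rangle=\langle g\psi,\xi\rangle$, maps $\delta_x$ to $g(x)\delta_x$. It therefore restricts to a complex linear operator $A_g$ on $F_\lambda$; the map $g\mapsto A_g$ is linear, and
\begin{equation}\label{eq:Ag}
A_g\delta_x=g(x)\delta_x,\qquad A_gA_h=A_{gh},\qquad A_1=I,\qquad L_\lambda(g)\le\|A_g\|\le\|g\|_\lambda .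
\end{equation}
The upper bound is submultiplicativity, and the lower bound follows from $g(x)-g(y)=\langle1,A_g(\delta_x-\delta_y)\rangle$. The point of this space is that $A_g$ is diagonal on a spanning family of eigenvectors which are nearly parallel when their base points are close. Even if all eigenvalues have modulus one, the powers $A_g^n=A_{g^n}$ can be large, and their size is governed by the Lipschitz constant of $g^n$.

\subsection{The two scales and the operator $T$}

Fix
\[
\alpha_l=\frac1l,\qquad m_l=2^{4^l},\qquad\beta_l=\frac1{m_l},\qquad F=F_\alpha,\qquad E=F_\beta .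
\]
Since $\beta_l\le\alpha_l$, we have $d_\beta\le d_\alpha$, hence $\mathrm{Lip}_\beta\subset\mathrm{Lip}_\alpha$ and $\|g\|_\alpha\le\|g\|_\beta$. Restricting functionals from $\mathrm{Lip}_\alpha$ to $\mathrm{Lip}_\beta$ gives a complex linear map $\iota:F\to E$ with $\|\iota\|\le1$ and $\iota\delta_x=\delta_x$. It has dense range, and $\iota A_g=A_g\iota$ for $g\in\mathrm{Lip}_\beta$, as both sides agree on every $\delta_x$. The scale $\beta$ is lacunary:
\begin{equation}\label{eq:lacunary}
\epsilon_j:=\frac{m_{j-1}}{m_j}=2^{-3\cdot4^{j-1}}\quad(j\ge2),\qquad\sum_{j\ge l}\frac1{m_j}\le\frac2{m_l}\quad(l\ge1).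
\end{equation}
Define
\[
\zeta(x)=\exp\Bigl(2\pi\mathrm{i}\sum_{j\ge1}\frac{x_j}{m_j}\Bigr),\qquad T=A_\zeta\in L(F).
\]
If $x,y$ first differ at $l$, then $|\zeta(x)-\zeta(y)|\le2\pi\sum_{j\ge l}1/m_j\le4\pi\beta_l$, so $\zeta\in\mathrm{Lip}_\beta$. The function $\zeta$ is injective: the sum in the exponent lies in $[0,1/8]$, and it takes different values at points first differing at $l$ because $\sum_{j>l}1/m_j\le2/m_{l+1}<1/m_l$.

The dynamical idea of the paper is visible on one point mass.

\begin{example}\label{ex:two-times}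
\emph{At time $n=m_l/2$ the operator $T$ moves $b\delta_x$ almost to $c\delta_x$}, for any $b,c\in\mathbb{C}$. Let $y=x^{(l)}$ and $\theta=\zeta(x)^n$. Since $\zeta(y)/\zeta(x)=e^{\pm2\pi\mathrm{i}/m_l}$, we have $\zeta(y)^n=-\theta$. For $a=(b-\bar\theta c)/2$ and $\xi=b\delta_x+a(\delta_y-\delta_x)$,
\[
T^n\xi=(b-a)\theta\delta_x-a\theta\delta_y=(b-2a)\theta\delta_x-a\theta(\delta_y-\delta_x)=c\delta_x-a\theta(\delta_y-\delta_x).
\]
Both $\|\xi-b\delta_x\|$ and $\|T^n\xi-c\delta_x\|$ are at most $(|b|+|c|)/(2l)$. Adding such perturbations for finitely many points $x$, with the same $l$, and applying Lemma~\ref{lem:baire}(a), we see that $T$ is hypercyclic on $F$.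

\emph{At time $n=m_l$ the operator $T^n$ is almost the identity.} For $j\le l$ the number $m_l/m_j$ is an integer, so $\zeta(x)^{m_l}=\exp(2\pi\mathrm{i}\sum_{j>l}x_jm_l/m_j)$, and \eqref{eq:lacunary} gives $\|\zeta^{m_l}-1\|_\infty\le4\pi\epsilon_{l+1}$. Let $x,y$ first differ at $j$. If $j>l$, then $|\zeta(x)^{m_l}-\zeta(y)^{m_l}|\le4\pi m_l/m_j\le4\pi j\epsilon_j\,d_\alpha(x,y)$. If $j\le l$, the difference is at most $4\pi\epsilon_{l+1}\le4\pi l\epsilon_{l+1}\,d_\alpha(x,y)$. Hence $\|T^{m_l}-I\|\le\|\zeta^{m_l}-1\|_\alpha\to0$, and $T$ is not hereditarily hypercyclic.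

\emph{The second statement needs two scales.} On $E$ it fails: by \eqref{eq:circle}, $|\zeta(x^{(l+1)})^{m_l}-\zeta(x)^{m_l}|\ge4m_l\beta_{l+1}$, so by \eqref{eq:Ag} the norm of $A_\zeta^{m_l}$ on $E$ is at least $4m_l$.
\end{example}

\subsection{Rigidity}

The return to the identity is not special to $\zeta$. For a general unimodular $g\in\mathrm{Lip}_\beta$ the values of $g$ at the $2^l$ level-$l$ cylinders are unrelated, and we need a time $n$ at which all of them are simultaneously close to $1$, with an error much smaller than $\alpha_l$. Such a time is supplied by \emph{Dirichlet's simultaneous approximation theorem}: for real $\vartheta_1,\dots,\vartheta_d$ and an integer $K\ge1$ there is an integer $1\le n'\le K^d$ such that every $n'\vartheta_i$ is within $1/K$ of an integer. The sequence $m_l$ grows so fast that this waiting time is negligible against $m_{l+1}$, so the finer oscillation of $g$ has not yet become visible.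

\begin{lemma}\label{lem:rigid}
If $g\in\mathrm{Lip}_\beta$ and $|g|\equiv1$, there is a strictly increasing sequence $(n_k)$ with $\|g^{n_k}-1\|_\alpha\to0$.
\end{lemma}

\begin{proof}
Let $L=L_\beta(g)$ and $l\ge2$. Choose points $x_1,\dots,x_{2^l}$, one in each level-$l$ cylinder, and write $g(x_i)^l=e^{2\pi\mathrm{i}\vartheta_i}$. Dirichlet's theorem with $K=l^2$ and $d=2^l$ gives $n'$, and we put $n=ln'$; the factor $l$ guarantees $n\ge l$. By \eqref{eq:circle}, $|g(x_i)^n-1|\le2\pi/l^2$ for all $i$. Since $\log_2l\le l\le2^{l-1}$, we have $n'\le2^{2^{l+1}\log_2l}\le2^{4^l}=m_l$, so $n\le lm_l$. For $j>l$ this gives $n\beta_j/\alpha_j\le lj\,m_l/m_j\le j^2\epsilon_j$, that is,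
\[
n\beta_j\le c_l\,\alpha_j\quad(j>l),\qquad\text{where }c_l=\sup_{j>l}j^2\epsilon_j\to0\text{ as }l\to\infty .
\]
We use $|z^n-w^n|\le n|z-w|$ for $|z|=|w|=1$. If $y$ lies in the level-$l$ cylinder of $x_i$, then $d_\beta(y,x_i)\le\beta_{l+1}$ and
\[
|g(y)^n-1|\le\frac{2\pi}{l^2}+nL\beta_{l+1}\le\frac{2\pi}{l^2}+\frac{Lc_l}{l+1}.
\]
This bounds $\|g^n-1\|_\infty$. If $y,y'$ first differ at $j>l$, then $|g(y)^n-g(y')^n|\le nL\beta_j\le Lc_l\,d_\alpha(y,y')$. If they first differ at $j\le l$, then $d_\alpha(y,y')\ge1/l$, and the bound on $\|g^n-1\|_\infty$ gives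
\[
|g(y)^n-g(y')^n|\le\frac{4\pi}{l^2}+\frac{2Lc_l}{l+1}\le\Bigl(\frac{4\pi}l+2Lc_l\Bigr)d_\alpha(y,y').
\]
So the integers $n=n(l)\ge l$ satisfy $\|g^{n(l)}-1\|_\alpha\to0$, and we pass to a strictly increasing subsequence.
\end{proof}

\subsection{Eigenvectors of $T$}

An operator that commutes with $T$ preserves its eigenspaces. The next lemma says that they are the lines $\mathbb{C}\delta_x$, so that such an operator is again diagonal.

\begin{lemma}\label{lem:eigen}
If $\xi\in F$, $x\in\Delta$ and $T\xi=\zeta(x)\xi$, then $\xi\in\mathbb{C}\delta_x$.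
\end{lemma}

\begin{proof}
Let $C_l$ be the level-$l$ cylinder containing $x$. We first show that $\xi$ annihilates every $g\in\mathrm{Lip}_\alpha$ that vanishes on $C_l$. As $\zeta$ is continuous and injective, $|\zeta-\zeta(x)|\ge\tau>0$ on the compact set $\Delta\setminus C_l$. There the function $1/(\zeta-\zeta(x))$ is bounded by $1/\tau$ and Lipschitz with constant $L_\alpha(\zeta)/\tau^2$. By (G), the function $\psi$ equal to $g/(\zeta-\zeta(x))$ off $C_l$ and to $0$ on $C_l$ lies in $\mathrm{Lip}_\alpha$, and $g=(\zeta-\zeta(x))\psi$. Hence $\langle g,\xi\rangle=\langle\psi,(T-\zeta(x))\xi\rangle=0$.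

Now let $g\in\mathrm{Lip}_\alpha$ be arbitrary and put $\psi_l=(g-g(x))\mathbf{1}_{C_l}\in\mathrm{Lip}_\alpha$. Since $g-g(x)-\psi_l$ vanishes on $C_l$,
\[
\langle g,\xi\rangle-g(x)\langle1,\xi\rangle=\langle\psi_l,\xi\rangle\qquad(l\ge1).
\]
The functions $\psi_l$ tend to $0$ pointwise, because $\psi_l(x)=0$ and every $y\ne x$ lies outside $C_l$ for large $l$. They are bounded in $\mathrm{Lip}_\alpha$: we have $\|\psi_l\|_\infty\le L_\alpha(g)$ since $d_\alpha\le1$; the Lipschitz quotient is at most $L_\alpha(g)$ for pairs in $C_l$ and $0$ for pairs outside $C_l$; and for $y\in C_l$, $y'\notin C_l$, \eqref{eq:levels} gives $|\psi_l(y)|\le L_\alpha(g)d_\alpha(y,x)\le L_\alpha(g)d_\alpha(y,y')$. So $\langle\psi_l,\cdot\rangle$ is a bounded sequence of functionals on $F$ that tends to $0$ on the span of the $\delta_y$, which is dense. Therefore $\langle\psi_l,\xi\rangle\to0$, and $\xi=\langle1,\xi\rangle\delta_x$.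
\end{proof}

\begin{remark}
The last step uses $\xi\in F$, and the lemma fails in the full dual $\mathrm{Lip}_\alpha^*$. Let $\mathcal{U}$ be a free ultrafilter on $\mathbb{N}$ and $D(\psi)=\lim_{\mathcal{U}}l\,(\psi(x^{(l)})-\psi(x))$. Then $|D(\psi)|\le L_\alpha(\psi)$, and $D\notin\mathbb{C}\delta_x$ because $D(1)=0$ and $D(d_\alpha(\cdot,x))=1$. But $D(\zeta\psi)=\zeta(x)D(\psi)$, since $l\,|\zeta(x^{(l)})-\zeta(x)|\le4\pi l\beta_l\to0$.
\end{remark}

\section{Function spaces whose operators do not spread supports}\label{sec:X}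

\subsection{Exponents that depend on the point and on the scale}

We want a function space in which no operator moves a function to a disjoint part of the domain. One direction comes for free from unequal exponents. Let $0<p<r\le1$ and let $S:L^p[0,1]\to L^r[0,1]$ be continuous and linear. Split an interval $I$ into $n$ intervals $I_i$ of equal length. Then
\[
\|S\mathbf{1}_I\|_r^r\le\sum_{i=1}^n\|S\mathbf{1}_{I_i}\|_r^r\le n\,\|S\|^r\Bigl(\frac{|I|}n\Bigr)^{r/p}\longrightarrow0 ,
\]
so $S$ vanishes on step functions and $S=0$. In the other direction there is the inclusion $L^r\subset L^p$. To block both directions, between every set $I$ and its complement, we let the exponent depend on the size of the function: for each $I$ there will be infinitely many ranges of heights in which the exponent is $p$ on $I$ and $r$ off $I$.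

Fix $0<p<r<1$. Let $\Omega=\{0,1\}^{\mathbb{N}}$ with the uniform product probability $\mu$, so a cylinder of level $l$ has measure $2^{-l}$. (The set $\Omega$ is the domain of our functions and is unrelated to $\Delta$.) There are countably many cylinders; let $(I_k)_{k\ge1}$ be a sequence in which each occurs infinitely often. Put $s_0=0$ and $s_k=3^k$ for $k\ge1$. For $\omega\in\Omega$ let $\theta_\omega(s)=r$ for $s\le0$, and for $s\in(s_{k-1},s_k]$ let $\theta_\omega(s)=p$ if $\omega\in I_k$ and $\theta_\omega(s)=r$ otherwise. Define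
\[
\varphi_\omega(0)=0,\qquad\varphi_\omega(e^a)=\exp\Bigl(\int_0^a\theta_\omega(s)\,ds\Bigr)\quad(a\in\mathbb{R}).
\]
The function $\varphi_\omega$ is continuous and increasing, and $\varphi_\omega(t)=t^r$ for $0\le t\le1$. Since $p\le\theta_\omega\le r$, the function $t^{-p}\varphi_\omega(t)$ is nondecreasing and $t^{-r}\varphi_\omega(t)$, hence also $t^{-1}\varphi_\omega(t)$, is nonincreasing on $(0,\infty)$. For $t\le e^{s_k}$ the value $\varphi_\omega(t)$ depends on $\omega$ only through membership in the clopen sets $I_1,\dots,I_k$, so $(\omega,t)\mapsto\varphi_\omega(t)$ is jointly continuous. We record: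
\begin{enumerate}
\item[($\varphi$1)] $c^r\varphi_\omega(t)\le\varphi_\omega(ct)\le c^p\varphi_\omega(t)$ for $0\le c\le1$, and $c^p\varphi_\omega(t)\le\varphi_\omega(ct)\le c^r\varphi_\omega(t)$ for $c\ge1$. In particular $t^p\le\varphi_\omega(t)\le t^r$ for $t\ge1$.
\item[($\varphi$2)] $\varphi_\omega(s+t)\le\varphi_\omega(s)+\varphi_\omega(t)$.
\item[($\varphi$3)] $\min(s/t,1)\le\varphi_\omega(s)/\varphi_\omega(t)$ for $s\ge0$, $t>0$. In particular $\varphi_\omega(s)\ge\min(s,1)$.
\item[($\varphi$4)] If $k\ge2$, $t_k=e^{s_k}$, $\omega\in I_k$ and $\omega'\notin I_k$, then $\varphi_\omega(t_k)/\varphi_{\omega'}(t_k)\le e^{-(r-p)3^{k-1}}$.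
\end{enumerate}
Here ($\varphi$1) restates the monotonicity of $t^{-p}\varphi_\omega$ and $t^{-r}\varphi_\omega$. For ($\varphi$2) with $s,t>0$, write $\varphi_\omega(s+t)=(s+t)\cdot\frac{\varphi_\omega(s+t)}{s+t}\le s\frac{\varphi_\omega(s)}s+t\frac{\varphi_\omega(t)}t$. Property ($\varphi$3) is the monotonicity of $t^{-1}\varphi_\omega$ for $s\le t$ and of $\varphi_\omega$ for $s\ge t$. For ($\varphi$4), the difference $\theta_\omega-\theta_{\omega'}$ is at most $r-p$ on $(0,s_{k-1}]$ and equals $-(r-p)$ on $(s_{k-1},s_k]$, so its integral over $(0,s_k]$ is at most $(r-p)(2s_{k-1}-s_k)=-(r-p)3^{k-1}$. The ranges grow geometrically precisely so that the $k$-th range outweighs all earlier ones.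

\subsection{The space $X$}

Let $\Omega=\Omega_1\sqcup\dots\sqcup\Omega_J$, $J\ge2$, be a partition into cylinders and let $F_1,\dots,F_J$ be Banach spaces over $\mathbb{K}$. Recall that a function with values in a Banach space is \emph{strongly measurable} if it is an almost everywhere limit of simple functions, and that almost everywhere limits of strongly measurable functions are strongly measurable. Let $X$ be the set of (classes of) functions $f$ on $\Omega$ such that $f|_{\Omega_j}$ is strongly measurable with values in $F_j$ for each $j$, and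
\[
\rho(f)=\int_\Omega\varphi_\omega(\|f(\omega)\|)\,d\mu(\omega)<\infty;\qquad\text{put}\quad\|f\|=\inf\{c>0:\rho(f/c)\le1\}.
\]
This is a vector-valued Musielak--Orlicz space. By ($\varphi$1) and ($\varphi$2), $X$ is a vector space, $\rho(f+g)\le\rho(f)+\rho(g)$, and $\|f\|<\infty$. For measurable $A\subset\Omega_j$ and $v\in F_j$ let $\mathbf{1}_A\otimes v$ be the function equal to $v$ on $A$ and to $0$ elsewhere. Let $\mathcal{S}$ be the span of the functions $\mathbf{1}_I\otimes v$ with $I\subset\Omega_j$ a cylinder, $v\in F_j$, $j\le J$.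

\begin{proposition}\label{prop:X}
$(X,\|\cdot\|)$ is a $p$-Banach space, and the following hold.
\begin{enumerate}
\item[(a)] If $\rho(f)\le1$, then $\|f\|\le\rho(f)^{1/r}$. If $\|f\|\le1$, then $\rho(f)\le\|f\|^p$.
\item[(b)] $\|f\mathbf{1}_A\|\le\|f\|$ for measurable $A\subset\Omega$. If $\|f(\omega)\|\le M$ a.e., then $\|f\|\le M$.
\item[(c)] If $A_j\in L(F_j)$, then $(\hat Af)(\omega)=A_jf(\omega)$ for $\omega\in\Omega_j$ defines $\hat A\in L(X)$ with $\|\hat A\|\le\max_j\|A_j\|$.
\item[(d)] $\mu(A)^{1/p}\|v\|\le\|\mathbf{1}_A\otimes v\|\le\|v\|$ for measurable $A\subset\Omega_j$ and $v\in F_j$.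
\item[(e)] $\mathcal{S}$ is dense in $X$, and $X$ is separable if all $F_j$ are.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $0<c=\rho(f)^{1/r}\le1$. By ($\varphi$1), $c^r\rho(f/c)\le\rho(f)=c^r$, so $\|f\|\le c$; and $\rho(f)=0$ means $f=0$. If $\|f\|<c\le1$, then $\rho(f)\le c^p\rho(f/c)\le c^p$, so $\rho(f)\le\|f\|^p$ when $\|f\|<1$. If $\|f\|=1$, then $\rho(f/c)\le1$ for $c>1$, and monotone convergence as $c\downarrow1$ gives $\rho(f)\le1$.

\emph{The $p$-norm.} Homogeneity follows from the definition, and $\|f\|=0$ implies $\rho(f)=0$ by (a). If $a,b\ge0$ and $a^p+b^p=1$, then ($\varphi$2) and ($\varphi$1) give $\rho(af+bg)\le a^p\rho(f)+b^p\rho(g)$. Let $\rho(f/c_1)\le1$, $\rho(g/c_2)\le1$ and $c^p=c_1^p+c_2^p$. Writing $(f+g)/c=(c_1/c)(f/c_1)+(c_2/c)(g/c_2)$ we get $\rho((f+g)/c)\le1$. Hence $\|f+g\|^p\le\|f\|^p+\|g\|^p$.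

\emph{Completeness.} By (a), $\|\cdot\|$ and the invariant metric $\rho(f-g)$ have the same Cauchy sequences and the same convergent sequences. It suffices to treat a sequence with $\sum_k\rho(f_{k+1}-f_k)<\infty$. Then $\sum_k\varphi_\omega(\|f_{k+1}(\omega)-f_k(\omega)\|)<\infty$ a.e., and ($\varphi$3) gives $\sum_k\|f_{k+1}(\omega)-f_k(\omega)\|<\infty$ a.e. So $f_k\to f$ a.e. for a strongly measurable $f$. By continuity of $\varphi_\omega$, ($\varphi$2) extends to series, so $\rho(f-f_k)\le\sum_{i\ge k}\rho(f_{i+1}-f_i)\to0$, and $f\in X$.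

(b), (c) If $\|g(\omega)\|\le M\|f(\omega)\|$ a.e., then $\|g\|\le M\|f\|$ because $\varphi_\omega$ is increasing. This gives (c) and the first part of (b). For the second part, $\rho(f/M)\le\int\varphi_\omega(1)\,d\mu=1$ when $M>0$.

(d) The upper bound is (b). Let $c>\|\mathbf{1}_A\otimes v\|$. If $c\le\|v\|$, then ($\varphi$1) gives $\mu(A)(\|v\|/c)^p\le\rho(\mathbf{1}_A\otimes v/c)\le1$, so $c\ge\mu(A)^{1/p}\|v\|$; if $c>\|v\|$, this inequality holds as $\mu(A)\le1$.

(e) Let $f\in X$ and let $g_n\to f$ a.e., with $g_n$ simple and $F_j$-valued on $\Omega_j$. Replacing $g_n$ by $0$ where $\|g_n(\omega)\|>2\|f(\omega)\|$ preserves these properties. Then $\varphi_\omega(\|f(\omega)-g_n(\omega)\|)\le3^r\varphi_\omega(\|f(\omega)\|)$, and $\rho(f-g_n)\to0$ by dominated convergence. It remains to approximate $\mathbf{1}_A\otimes v$ with $A\subset\Omega_j$ measurable. There are finite disjoint unions $A'$ of cylinders contained in $\Omega_j$ with $\mu(A\triangle A')$ arbitrarily small, and $\rho(\mathbf{1}_A\otimes v-\mathbf{1}_{A'}\otimes v)\le\|v\|^r\mu(A\triangle A')$.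 So $\mathcal{S}$ is dense. If the $F_j$ are separable, finite sums of functions $\mathbf{1}_I\otimes v$ with $v$ in countable dense sets form a countable set, dense in $\mathcal{S}$ by (d).
\end{proof}

\subsection{Supports are not spread}

We repeat the $L^p\to L^r$ computation at the heights $t_k$ with $I_k=I$. A function of height $t_k$ is cheap on $I$ and expensive off $I$, so few pieces suffice to make each piece small, and the images of these few pieces cannot add up to anything off $I$.

\begin{lemma}\label{lem:support}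
Let $S\in L(X)$, let $I\subset\Omega_j$ be a cylinder and $v\in F_j$. Then $S(\mathbf{1}_I\otimes v)=0$ a.e. on $\Omega\setminus I$.
\end{lemma}

\begin{proof}
We may assume $\|v\|=1$ and $S\ne0$. Let $h=S(\mathbf{1}_I\otimes v)$ and $c=\min(1,\|S\|^{-r})$. If $\rho(f)\le c$, then $\|Sf\|\le\|S\|\rho(f)^{1/r}\le1$ and so $\rho(Sf)\le1$, by Proposition~\ref{prop:X}(a). Let $k\ge2$ with $I_k=I$, and put $t=t_k$,
\[
a_k=\sup_{\omega\in I}\varphi_\omega(t)\ge1,\qquad b_k=\inf_{\omega\notin I}\varphi_\omega(t).
\]
By ($\varphi$4), $a_k/b_k\to0$ along the infinitely many such $k$. Since $a_k/c\ge1$, there is a power of two $n$ with $a_k/c\le n\le2a_k/c$. Split $I$ into $n$ cylinders $I'_1,\dots,I'_n$ of measure $\mu(I)/n$. Then $\rho(t\mathbf{1}_{I'_i}\otimes v)\le a_k/n\le c$, so $g_i=S(t\mathbf{1}_{I'_i}\otimes v)$ satisfies $\rho(g_i)\le1$, and $h=t^{-1}\sum_ig_i$. The function $s\mapsto\min(s,1)$ is nondecreasing and subadditive on $[0,\infty)$. With ($\varphi$3) we get, for a.e. $\omega\notin I$,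
\[
\min(\|h(\omega)\|,1)\le\sum_{i=1}^n\min\Bigl(\frac{\|g_i(\omega)\|}t,1\Bigr)\le\frac1{b_k}\sum_{i=1}^n\varphi_\omega(\|g_i(\omega)\|).
\]
Integrating, $\int_{\Omega\setminus I}\min(\|h\|,1)\,d\mu\le n/b_k\le2a_k/(cb_k)\to0$. The left side does not depend on $k$, so it is $0$.
\end{proof}

\section{Operators on the quotients $X/N$}\label{sec:quotient}

The space $X$ still has many operators, for instance multiplication by any bounded measurable scalar function on $\Omega$, and all the operators $\hat A$ of Proposition~\ref{prop:X}(c). Passing to a quotient by piecewise constant functions will remove the dependence on $\omega$ and tie the fibers together. But Lemma~\ref{lem:support} is about operators on $X$, so we must first show that every operator on the quotient comes from one on $X$.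

\subsection{Lifting}

Given $V\in L(X/N)$, one can always choose for each $f$ a representative $u(f)$ of $VQf$ of comparable size, but $u$ is not linear. Its defect of additivity lies in $N$. The remedy is to cut $f$ into pieces with small supports and to add the values of $u$ on the pieces. The $p$-norm of a piece $f\mathbf{1}_A$ is at most $\rho(f\mathbf{1}_A)^{1/r}$ with $1/r>1$, and the numbers $\rho(f\mathbf{1}_A)$ add up to $\rho(f)$. If $N$ is normable, the defects obey the triangle inequality, and their total tends to $0$.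

\begin{lemma}\label{lem:lift}
Let $N\subset X$ be a closed subspace on which $\|\cdot\|$ is equivalent to a norm $|\cdot|$, and let $Q:X\to X/N$ be the quotient map. For every $V\in L(X/N)$ there is $S\in L(X)$ with $QS=VQ$; in particular $S(N)\subset N$.
\end{lemma}

\begin{proof}
Let $|h|\le\kappa\|h\|$ on $N$, and put $\Gamma=2\|V\|$, $\sigma=1/r>1$, $C_0=4^{1/p}\kappa\Gamma$. We have $\|VQf\|\le\|V\|\,\|f\|$. For each $f\in X$ choose $u(f)\in X$ with $Qu(f)=VQf$ and $\|u(f)\|\le\Gamma\|f\|$, taking $u(f)=0$ if $VQf=0$; in particular $u(0)=0$.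

\emph{Step 1: three pieces.} Let $\rho(f)\le1$ and $f=f\mathbf{1}_A+f\mathbf{1}_B+f\mathbf{1}_C$ with disjoint measurable $A,B,C$. Then $h=u(f)-u(f\mathbf{1}_A)-u(f\mathbf{1}_B)-u(f\mathbf{1}_C)$ satisfies $Qh=0$ and $\|h\|^p\le4\Gamma^p\|f\|^p$. So $h\in N$ and $|h|\le C_0\|f\|\le C_0\rho(f)^\sigma$.

\emph{Step 2: any number of pieces.} Let $C_1=C_0/(1-2^{1-\sigma})$. We claim that if $\rho(f)\le1$ and $f=\sum_{i=1}^kf\mathbf{1}_{A_i}$ with disjoint measurable $A_i$, then
\begin{equation}\label{eq:defect}
\Bigl|u(f)-\sum_{i=1}^ku(f\mathbf{1}_{A_i})\Bigr|\le C_1\rho(f)^\sigma .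
\end{equation}
The point is that $C_1$ does not depend on $k$. We use induction on $k$. The left side is $0$ if $k=1$ or $f=0$. Let $k\ge2$ and $\varrho=\rho(f)=\sum_i\rho(f\mathbf{1}_{A_i})>0$. Let $j$ be minimal with $\sum_{i\le j}\rho(f\mathbf{1}_{A_i})\ge\varrho/2$, and put $f'=\sum_{i<j}f\mathbf{1}_{A_i}$ and $f''=\sum_{i>j}f\mathbf{1}_{A_i}$. Then $\rho(f')\le\varrho/2$ and $\rho(f'')\le\varrho/2$; the middle piece, which may be large, is set apart, and this is why Step 1 has three pieces. The vector in \eqref{eq:defect} is the sum of $u(f)-u(f')-u(f\mathbf{1}_{A_j})-u(f'')$ and the corresponding vectors for $f'$ and $f''$, which have fewer than $k$ pieces (an empty sum contributes $0$). By Step 1 and the induction hypothesis, the left side of \eqref{eq:defect} is at most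
\[
C_0\varrho^\sigma+C_1\bigl(\rho(f')^\sigma+\rho(f'')^\sigma\bigr)\le C_0\varrho^\sigma+C_1(\varrho/2)^{\sigma-1}\varrho=(C_0+2^{1-\sigma}C_1)\varrho^\sigma=C_1\varrho^\sigma .
\]

\emph{Step 3: definition of $S$.} Let $\pi_n$ be the partition of $\Omega$ into the cylinders of level $n$. For $f\in X$ put $S_nf=\sum_{A\in\pi_n}u(f\mathbf{1}_A)$ and $\eta_n(f)=\max_{A\in\pi_n}\rho(f\mathbf{1}_A)$. Then $QS_nf=VQf$. Since $\rho(f\mathbf{1}_A)$ is the integral over $A$ of an integrable function and $\mu(A)=2^{-n}$, we have $\eta_n(f)\to0$. If $\eta_n(f)\le1$ and $n'\ge n$, apply \eqref{eq:defect} to each $f\mathbf{1}_A$, $A\in\pi_n$, cut along $\pi_{n'}$, and add: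
\[
|S_{n'}f-S_nf|\le C_1\sum_{A\in\pi_n}\rho(f\mathbf{1}_A)^\sigma\le C_1\,\rho(f)\,\eta_n(f)^{\sigma-1}\longrightarrow0 .
\]
So $(S_nf)$ is a Cauchy sequence in $X$. Let $Sf$ be its limit; then $QSf=VQf$.

\emph{Step 4: $S$ is linear.} Let $f,g\in X$, $a,b\in\mathbb{K}$ and $M=\max(|a|,|b|)$. For measurable $A$ the vector $h_A=u((af+bg)\mathbf{1}_A)-au(f\mathbf{1}_A)-bu(g\mathbf{1}_A)$ lies in $N$, and
\[
\|h_A\|^p\le2\Gamma^p\bigl(|a|^p\|f\mathbf{1}_A\|^p+|b|^p\|g\mathbf{1}_A\|^p\bigr)\le4\Gamma^pM^p\bigl(\|f\mathbf{1}_A\|+\|g\mathbf{1}_A\|\bigr)^p .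
\]
So $|h_A|\le C_0M(\|f\mathbf{1}_A\|+\|g\mathbf{1}_A\|)$. For $n$ with $\eta_n(f),\eta_n(g)\le1$, summing over $A\in\pi_n$ and using Proposition~\ref{prop:X}(a) gives
\[
|S_n(af+bg)-aS_nf-bS_ng|\le C_0M\bigl(\rho(f)\eta_n(f)^{\sigma-1}+\rho(g)\eta_n(g)^{\sigma-1}\bigr)\longrightarrow0 .
\]

\emph{Step 5: $S$ is continuous.} If $\rho(f)\le1$, then \eqref{eq:defect} gives $|u(f)-S_nf|\le C_1\rho(f)^\sigma$ for all $n$, hence $|u(f)-Sf|\le C_1\rho(f)^\sigma$. Together with $\|u(f)\|\le\Gamma\|f\|$ this shows that $Sf\to0$ as $f\to0$.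

Finally, $QSh=VQh=0$ for $h\in N$.
\end{proof}

The hypothesis $r<1$ enters through $2^{1-\sigma}<1$ and $\eta_n^{\sigma-1}\to0$. The norm on $N$ is used whenever defects are added; with the $p$-norm alone, Step 3 would produce the sums $\sum_A\rho(f\mathbf{1}_A)^{p/r}$, whose exponent is below $1$.

\subsection{Quotients by piecewise constant functions}

\begin{proposition}\label{prop:diagonal}
Let $W$ be a Banach space and let $R_j:W\to F_j$ $(1\le j\le J)$ be continuous linear maps with dense range such that $\max_j\|R_jw\|\ge\varepsilon\|w\|$ for some $\varepsilon>0$ and all $w\in W$. Put $h_w=\sum_j\mathbf{1}_{\Omega_j}\otimes R_jw$ and $N=\{h_w:w\in W\}$. Then $N$ is closed and $w\mapsto h_w$ is an isomorphism of $W$ onto $N$. For every $V\in L(X/N)$ there are a linear map $S':W\to W$ and operators $S_j\in L(F_j)$ with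
\begin{equation}\label{eq:system}
S_jR_j=R_jS'\qquad(1\le j\le J)
\end{equation}
and $VQ=QS$, where $(Sf)(\omega)=S_jf(\omega)$ for $\omega\in\Omega_j$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:X}(b), $\|h_w\|\le\max_j\|R_j\|\,\|w\|$. By (b) and (d), $\|h_w\|\ge\|h_w\mathbf{1}_{\Omega_j}\|\ge\mu(\Omega_j)^{1/p}\|R_jw\|$ for each $j$, so $\|h_w\|\ge\varepsilon\min_j\mu(\Omega_j)^{1/p}\|w\|$. Thus $w\mapsto h_w$ is an isomorphism onto $N$, the subspace $N$ is complete and hence closed, and $\|\cdot\|$ is equivalent on $N$ to the norm $|h_w|=\|w\|$. By (d), $v\mapsto\mathbf{1}_{\Omega_j}\otimes v$ is an isomorphism of $F_j$ onto a closed subspace $Y_j$ of $X$.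

Let $S$ be the lift of $V$ from Lemma~\ref{lem:lift}. As $S(N)\subset N$, we have $Sh_w=h_{S'w}$ with $S'$ linear. In $Sh_w=\sum_iS(\mathbf{1}_{\Omega_i}\otimes R_iw)$ the $i$-th term vanishes off $\Omega_i$ by Lemma~\ref{lem:support}, so
\[
S(\mathbf{1}_{\Omega_j}\otimes R_jw)=\mathbf{1}_{\Omega_j}\cdot h_{S'w}=\mathbf{1}_{\Omega_j}\otimes R_jS'w .
\]
Thus $S$ maps a dense subset of $Y_j$ into the closed subspace $Y_j$; this is where the density of the ranges is used. Hence $S(Y_j)\subset Y_j$, and $S(\mathbf{1}_{\Omega_j}\otimes v)=\mathbf{1}_{\Omega_j}\otimes S_jv$ with $S_j\in L(F_j)$ satisfying \eqref{eq:system}.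

Let $I\subset\Omega_j$ be a cylinder and $v\in F_j$. The set $\Omega_j\setminus I$ is a finite disjoint union of cylinders, so by Lemma~\ref{lem:support} the function $S(\mathbf{1}_{\Omega_j\setminus I}\otimes v)$ vanishes on $I$, while $S(\mathbf{1}_I\otimes v)$ vanishes off $I$. Their sum is $\mathbf{1}_{\Omega_j}\otimes S_jv$, hence $S(\mathbf{1}_I\otimes v)=\mathbf{1}_I\otimes S_jv$. So $S$ agrees on the dense subspace $\mathcal{S}$ with the operator that Proposition~\ref{prop:X}(c) associates with $(S_1,\dots,S_J)$, and the two are equal.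
\end{proof}

We shall use three times the following observation. Let $I\subsetneq\Omega_1$ be a cylinder. The sets $I$ and $\Omega_1\setminus I$ have positive measure, so
\begin{equation}\label{eq:notconstant}
\mathbf{1}_I\otimes v\ \text{ is a.e. constant on }\Omega_1\ \text{ only if }v=0 .
\end{equation}

\subsection{Commutants}

The problem is now linear algebra: choose the $R_j$ so that the system \eqref{eq:system} has the desired solutions. Three fibers force all $S_j$ to be one operator, and each further fiber imposes one commutation relation.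

\begin{lemma}\label{lem:algebra}
Let $F$ be a Banach space over $\mathbb{K}$, $T_1,\dots,T_m\in L(F)$, $W=F\oplus F$, and
\[
R_1(u,v)=u,\quad R_2(u,v)=v,\quad R_3(u,v)=u-v,\quad R_{3+i}(u,v)=v-T_iu\quad(1\le i\le m).
\]
If $S':W\to W$ is linear and $S_j\in L(F)$ satisfy $S_jR_j=R_jS'$ for $1\le j\le3+m$, then all $S_j$ are equal to one operator $A\in\{T_1,\dots,T_m\}'$, and $S'(u,v)=(Au,Av)$.
\end{lemma}

\begin{proof}
The equations for $j=1,2$ say $S'(u,v)=(S_1u,S_2v)$. The equation for $j=3$ is $S_3(u-v)=S_1u-S_2v$; putting $v=0$ and then $u=0$ gives $S_1=S_3=S_2=:A$. The equation for $j=3+i$ is $S_{3+i}(v-T_iu)=Av-T_iAu$; putting $u=0$ gives $S_{3+i}=A$, and then $v=0$ gives $AT_i=T_iA$.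
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:commutant}]
Let $J=3+m$, let $\Omega_1,\dots,\Omega_J$ be any partition of $\Omega$ into $J$ cylinders, let all $F_j=F$, give $W=F\oplus F$ the maximum norm, and take the $R_j$ of Lemma~\ref{lem:algebra}. They are surjective and $\max(\|R_1w\|,\|R_2w\|)=\|w\|$, so Proposition~\ref{prop:diagonal} applies; let $Z=X/N$. For $A\in\{T_1,\dots,T_m\}'$ the operator $\hat Af=A\circ f$ on $X$ maps $h_{(u,v)}$ to $h_{(Au,Av)}$, since $A(v-T_iu)=Av-T_iAu$. It induces $V_A\in L(Z)$, and $A\mapsto V_A$ is an algebra homomorphism. It is surjective by Proposition~\ref{prop:diagonal} and Lemma~\ref{lem:algebra}. If $V_A=0$, then $\mathbf{1}_I\otimes Av\in N$ for a cylinder $I\subsetneq\Omega_1$ and all $v\in F$. Elements of $N$ are constant on $\Omega_1$, so $Av=0$ by \eqref{eq:notconstant}. Hence the homomorphism is injective.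
\end{proof}

For $F=\mathbb{K}$ the space $X$ is infinite-dimensional and $\dim N=2$, so the proof gives an infinite-dimensional $p$-Banach space on which every operator is a scalar multiple of the identity.

\section{The space $Z$ and its operators}\label{sec:Z}

Let $F$, $E$, $\iota$, $\zeta$, $T$ be as in Section~\ref{sec:lip}. Regard $F$ and $E$ as Banach spaces over $\mathbb{K}$; if $\mathbb{K}=\mathbb{R}$ we restrict scalars, and multiplication by $\mathrm{i}$ is then a real linear isometry of $F$. By Lemma~\ref{lem:eigen}, commuting with $T$ and $\mathrm{i}$ makes an operator diagonal, but this only yields a function in $\mathrm{Lip}_\alpha$, whereas Lemma~\ref{lem:rigid} needs $\mathrm{Lip}_\beta$. One more fiber, a copy of $E$ attached through $\iota$, forces the operator to extend continuously to $E$, and this gives the missing regularity.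

Take $J=6$, let $\Omega_1,\dots,\Omega_6$ be the cylinders with initial words $0$, $10$, $110$, $1110$, $11110$, $11111$, let $W=F\oplus F$ with the maximum norm, and let
\[
\begin{array}{c|cccccc}
j&1&2&3&4&5&6\\\hline
F_j&F&F&F&F&F&E\\
R_j(u,v)&u&v&u-v&v-Tu&v-\mathrm{i}u&\iota u
\end{array}
\]
The maps $R_1,\dots,R_5$ are surjective, $R_6$ has dense range, and $\max(\|R_1w\|,\|R_2w\|)=\|w\|$. Let $N=\{h_w:w\in W\}$ be as in Proposition~\ref{prop:diagonal} and
\[
Z=X/N .
\]
By Proposition~\ref{prop:X} and (P3), $X$ and $Z$ are separable $p$-Banach spaces over $\mathbb{K}$, and $Z\ne\{0\}$ by \eqref{eq:notconstant}.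

For $g\in\mathrm{Lip}_\beta$ let $(\hat A_gf)(\omega)=A_gf(\omega)$, with $A_g$ acting on $F$ or on $E$ according to the fiber. Then $\hat A_g\in L(X)$. Since $A_g$ commutes with $T$ and with $\mathrm{i}$, and $A_g\iota=\iota A_g$, it maps $h_{(u,v)}$ to $h_{(A_gu,A_gv)}$. So it induces $V_g\in L(Z)$ with $V_gQ=Q\hat A_g$.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(a)]
By \eqref{eq:Ag}, $g\mapsto V_g$ is a homomorphism of $\mathbb{K}$-algebras $\mathrm{Lip}_\beta\to L(Z)$. If $V_g=0$, then for a cylinder $I\subsetneq\Omega_1$ and every $x\in\Delta$ the function $\hat A_g(\mathbf{1}_I\otimes\delta_x)=\mathbf{1}_I\otimes g(x)\delta_x$ lies in $N$, so $g(x)=0$ by \eqref{eq:notconstant}. It remains to prove surjectivity.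

Let $V\in L(Z)$ and take $S'$, $S_j$, $S$ from Proposition~\ref{prop:diagonal}. Lemma~\ref{lem:algebra}, with $T_1=T$ and $T_2$ the multiplication by $\mathrm{i}$, shows that $S_1=\dots=S_5=A$, where $A$ is complex linear and commutes with $T$, and that $S'(u,v)=(Au,Av)$. The equation for $j=6$ reads $S_6\iota=\iota A$. By complex linearity, $TA\delta_x=AT\delta_x=\zeta(x)A\delta_x$, so Lemma~\ref{lem:eigen} gives $A\delta_x=g(x)\delta_x$ with $g(x)\in\mathbb{C}$. Then $S_6\delta_x=\iota A\delta_x=g(x)\delta_x$ in $E$, so $g(x)=\langle1,S_6\delta_x\rangle$ and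
\[
|g(x)-g(y)|=|\langle1,S_6(\delta_x-\delta_y)\rangle|\le\|S_6\|\,\|\delta_x-\delta_y\|_E\le\|S_6\|\,d_\beta(x,y).
\]
Thus $g\in\mathrm{Lip}_\beta$. The complex linear operators $A$ and $A_g$ on $F$ agree on all $\delta_x$, so $A=A_g$. Hence $S_6\iota=\iota A_g=A_g\iota$, and $S_6=A_g$ on $E$ because $\iota F$ is dense. So $S=\hat A_g$ and $V=V_g$.
\end{proof}

For $\mathbb{K}=\mathbb{C}$ the fifth fiber imposes nothing new. For $\mathbb{K}=\mathbb{R}$ it gives the complex linearity needed to pull $\zeta(x)$ through $A$. The role of the sixth fiber is shown in Remark~\ref{rem:sixth}.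

\section{Dynamics on $Z$}\label{sec:dynamics}

\subsection{Large Lipschitz quotients give hypercyclicity}

By a \emph{step function} we mean a finite complex linear combination of indicators of cylinders in $\Omega$. For a step function $b$ and $x\in\Delta$ let $b\otimes\delta_x\in X$ be the function $\omega\mapsto b(\omega)\delta_x$, with $\delta_x$ taken in $F$ on $\Omega_1,\dots,\Omega_5$ and in $E$ on $\Omega_6$. For $\Delta_0\subset\Delta$ let $\mathcal{D}(\Delta_0)$ be the set of finite sums $\sum_ib_i\otimes\delta_{x_i}$ with step functions $b_i$ and $x_i\in\Delta_0$. Then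
\begin{equation}\label{eq:Ddense}
\mathcal{D}(\Delta_0)\ \text{ is dense in $X$ if $\Delta_0$ is dense in $\Delta$.}
\end{equation}
Indeed, by continuity of $x\mapsto\delta_x$ the complex span of $\{\delta_x:x\in\Delta_0\}$ is dense in $F$ and in $E$; by Proposition~\ref{prop:X}(d) each $\mathbf{1}_I\otimes v$ is a limit of functions $\mathbf{1}_I\otimes\sum_ic_i\delta_{x_i}=\sum_i(c_i\mathbf{1}_I)\otimes\delta_{x_i}$; and $\mathcal{S}$ is dense in $X$.

The next lemma is the first half of Example~\ref{ex:two-times} in general form. It is the counterpart of Lemma~\ref{lem:rigid}: mixing occurs at times $n$ when the $d_\alpha$-Lipschitz quotients of $g^n$ at finitely many given points are all large.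

\begin{lemma}\label{lem:mixing}
Let $\nu\ge1$ and let $U,U'$ be non-empty open subsets of $X^\nu$. There are $x_1,\dots,x_k\in\Delta$ and $\eta>0$ with the following property. If $g\in\mathrm{Lip}_\beta$, $|g|\equiv1$, $n\ge1$, and $y_1,\dots,y_k\in\Delta$ satisfy
\begin{equation}\label{eq:quotient}
0<d_\alpha(x_i,y_i)\le\eta\,|g(y_i)^n-g(x_i)^n|\qquad(1\le i\le k),
\end{equation}
then $(\hat A_g\oplus\dots\oplus\hat A_g)^nU\cap U'\ne\emptyset$.
\end{lemma}

\begin{proof}
By \eqref{eq:Ddense} there are elements of $U$ and $U'$ with all coordinates in $\mathcal{D}(\Delta)$. Allowing zero coefficients, we write all these coordinates with the same points $x_1,\dots,x_k$. Let $\varepsilon>0$ be such that changing every coordinate by at most $\varepsilon$ in $\|\cdot\|$ keeps the two elements in $U$ and $U'$. For each of the $\nu$ pairs of coordinates $f=\sum_ib_i\otimes\delta_{x_i}$, $h=\sum_ic_i\otimes\delta_{x_i}$ consider $\sup_\omega\sum_i(|b_i(\omega)|+|c_i(\omega)|)$; let $M$ be the largest of these numbers and $\eta=\varepsilon/(M+1)$.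

Let $g,n,y_i$ satisfy \eqref{eq:quotient}. For each pair $(f,h)$ define step functions $a_i$ and $\tilde f\in X$ by
\[
a_i=\frac{c_i-g(x_i)^nb_i}{g(y_i)^n-g(x_i)^n},\qquad\tilde f=\sum_i\bigl((b_i-a_i)\otimes\delta_{x_i}+a_i\otimes\delta_{y_i}\bigr).
\]
Since $g(x_i)^n(b_i-a_i)+g(y_i)^na_i=c_i$, we have, at each $\omega$,
\[
\tilde f-f=\sum_ia_i\,(\delta_{y_i}-\delta_{x_i}),\qquad\hat A_g^{\,n}\tilde f-h=\sum_ig(y_i)^na_i\,(\delta_{y_i}-\delta_{x_i}).
\]
Both in $F$ and in $E$ we have $\|\delta_{y_i}-\delta_{x_i}\|\le d_\alpha(x_i,y_i)$, as $d_\beta\le d_\alpha$. Using $|g|\equiv1$ and \eqref{eq:quotient}, $|a_i(\omega)|\,d_\alpha(x_i,y_i)\le\eta(|b_i(\omega)|+|c_i(\omega)|)$. So both functions are pointwise bounded by $\eta M\le\varepsilon$, and Proposition~\ref{prop:X}(b) gives $\|\tilde f-f\|\le\varepsilon$ and $\|\hat A_g^{\,n}\tilde f-h\|\le\varepsilon$. The $\nu$-tuple of the $\tilde f$ lies in $U$, and its image lies in $U'$.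
\end{proof}

If \eqref{eq:quotient} can be met for any given $x_1,\dots,x_k$ and $\eta$, then $\hat A_g\oplus\dots\oplus\hat A_g$ is hypercyclic on the separable $\mathcal{F}$-space $X^\nu$ by Lemma~\ref{lem:baire}(a), and $V_g\oplus\dots\oplus V_g$ is hypercyclic on $Z^\nu$ by (P4), applied to $Q\oplus\dots\oplus Q$.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(c)]
For $g=\zeta$ take $l\ge1/(2\eta)$, $y_i=x_i^{(l)}$ and $n=m_l/2$. Then $\zeta(y_i)^n=-\zeta(x_i)^n$ and $d_\alpha(x_i,y_i)=1/l\le2\eta$, which is \eqref{eq:quotient}. So $V_\zeta$ is hypercyclic. It is invertible with inverse $V_{\bar\zeta}$, since $\bar\zeta\in\mathrm{Lip}_\beta$ and $\zeta\bar\zeta=1$. Let $\Delta_0$ be the dense set of eventually zero sequences. If $x_1,\dots,x_k\in\Delta_0$ vanish beyond the $l$-th coordinate, then $\zeta(x_i)^{m_l}=1$, so $\hat A_\zeta^{\,m_l}$ fixes $\sum_ib_i\otimes\delta_{x_i}$. By \eqref{eq:Ddense}, $Q\mathcal{D}(\Delta_0)$ is a dense set of periodic points of $V_\zeta$.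
\end{proof}

For a general $g$ there is no common time at which all ratios $g(y_i)^n/g(x_i)^n$ equal $-1$. Instead we make each set of bad times so sparse that the $k$ sets do not cover $\mathbb{N}$.

\begin{proposition}\label{prop:sufficient}
Let $g\in\mathrm{Lip}_\beta$, $|g|\equiv1$, and let $g$ be not constant on any non-empty open set. Then all finite direct sums $V_g\oplus\dots\oplus V_g$ are hypercyclic.
\end{proposition}

\begin{proof}
For every cylinder $C\subset\Delta$ the set $g(C)$ is infinite. Otherwise $C$ would be a finite disjoint union of non-empty closed level sets of $g|_C$, each of them open as well, and $g$ would be constant on a non-empty open set.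

Let $x_1,\dots,x_k$ and $\eta>0$ be given. Put $\tau=1/(2k)$ and choose $l$ with $\alpha_{l+1}\le\eta\tau$. There are finitely many roots of unity of order less than $4k$, so the level-$l$ cylinder of $x_i$ contains a point $y_i$ such that $\gamma_i=g(y_i)/g(x_i)$ is not one of them. In particular $\gamma_i\ne1$, so $0<d_\alpha(x_i,y_i)\le\eta\tau$. As $|g(y_i)^n-g(x_i)^n|=|\gamma_i^n-1|$, it suffices to find $n\ge1$ outside all the sets $D_i=\{n\ge1:|\gamma_i^n-1|<\tau\}$.

Write $\gamma_i=e^{2\pi\mathrm{i}\vartheta_i}$. By \eqref{eq:circle}, $n\in D_i$ implies that $n\vartheta_i$ lies, modulo $1$, in the interval $(-\tau/4,\tau/4)$ of length $\tau/2=1/(4k)$. We bound the upper density $\limsup_{K\to\infty}K^{-1}\#(D_i\cap[1,K])$. If $\vartheta_i$ is irrational, then $(n\vartheta_i)$ is equidistributed modulo $1$ (the proportion of $n\le K$ with $n\vartheta_i$ in a given interval tends to its length), so the upper density is at most $1/(4k)$. If $\gamma_i$ has finite order $o\ge4k$, then $n\vartheta_i$ runs periodically through the $o$ residues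 $j/o$, each once per period, and at most $o\tau/2+1$ of them lie in the interval; the upper density is at most $\tau/2+1/o\le1/(2k)$. Upper density is subadditive, so $D_1\cup\dots\cup D_k$ has upper density at most $1/2$ and is not all of $\mathbb{N}$.
\end{proof}

\subsection{A quotient that sees only the coarse scale}

Lemma~\ref{lem:rigid} controls $g^n-1$ in $\|\cdot\|_\alpha$, and Example~\ref{ex:two-times} shows that there is no such control on the fiber $E$. By (P4) it is enough to rule out hypercyclicity on a quotient of $Z$, so we discard all fibers but the first. This has a second advantage: on the quotient all of $\mathrm{Lip}_\alpha$ acts, with norms bounded by $\|\cdot\|_\alpha$.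

Let $X_1=\{f\mathbf{1}_{\Omega_1}:f\in X\}$, which is the kernel of the operator $f\mapsto f\mathbf{1}_{\Omega\setminus\Omega_1}$ and hence closed. Let $N_1=\{\mathbf{1}_{\Omega_1}\otimes u:u\in F\}$, which is closed by Proposition~\ref{prop:X}(d), and let $Z_1=X_1/N_1$, with classes written $[f]$. The map $f\mapsto f\mathbf{1}_{\Omega_1}$ is continuous from $X$ onto $X_1$ and sends $h_{(u,v)}$ to $\mathbf{1}_{\Omega_1}\otimes u$, so it induces a continuous linear surjection $\Pi:Z\to Z_1$. For $g\in\mathrm{Lip}_\alpha$ the map $f\mapsto A_g\circ f$ on $X_1$ has norm at most $\|g\|_\alpha$ and preserves $N_1$. It induces $B_g\in L(Z_1)$, additive in $g$, with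
\begin{equation}\label{eq:Bg}
\|B_g\|\le\|g\|_\alpha,\qquad B_{gh}=B_gB_h,\qquad B_1=I;\qquad\Pi V_g=B_g\Pi\quad\text{for }g\in\mathrm{Lip}_\beta .
\end{equation}
Fix a cylinder $I\subsetneq\Omega_1$ and put $z_x=[\mathbf{1}_I\otimes\delta_x]$ for $x\in\Delta$. Then $z_x\ne0$ by \eqref{eq:notconstant}, so $Z_1\ne\{0\}$, and $B_gz_x=z_x$ whenever $g(x)=1$.

\begin{lemma}\label{lem:necessary}
Let $g\in\mathrm{Lip}_\alpha$. If $B_g$ is hypercyclic, then $|g|\equiv1$ and $g$ is not constant on any non-empty open set.
\end{lemma}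

\begin{proof}
Suppose the conclusion fails. By continuity of $g$ there is a cylinder $C\subset\Delta$ on which (i) $|g|\le q$ with $q<1$, or (ii) $|g|\ge q$ with $q>1$, or (iii) $g\equiv c$ with $|c|=1$. We localize to $C$. By (G) and \eqref{eq:Bg}, $P=B_{\mathbf{1}_C}$ is a projection commuting with $B_g$, and $PZ_1\ne\{0\}$ since $Pz_x=z_x$ for $x\in C$. Let $\{B_g^nz:n\ge0\}$ be dense in $Z_1$. Then $\{PB_g^nz:n\ge0\}$ is dense in $PZ_1$, so by (P1) it is unbounded.

We use that for $\psi\in\mathrm{Lip}_\alpha$ with $|\psi|\le q'<1$,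
\begin{equation}\label{eq:powers}
\|\psi^n\|_\alpha\le q'^{\,n}+nq'^{\,n-1}L_\alpha(\psi)\longrightarrow0,
\end{equation}
because $|z^n-w^n|\le nq'^{\,n-1}|z-w|$ for $|z|,|w|\le q'$.

(i) Let $\psi=g\mathbf{1}_C$. For $n\ge1$ we have $PB_g^n=B_{\psi^n}$, so $PB_g^nz\to0$ by \eqref{eq:powers}, and the sequence is bounded.

(ii) Let $\psi=1/g$ on $C$ and $\psi=0$ off $C$. On $C$ we have $|\psi(y)-\psi(y')|\le q^{-2}|g(y)-g(y')|$, so $\psi\in\mathrm{Lip}_\alpha$ by (G), and $|\psi|\le1/q<1$. For $n\ge1$, $B_{\psi^n}B_g^n=P$. Since $Z_1$ has no isolated points, for each $j$ the set $\{y:\|y\|<1/j\}\setminus\{B_g^nz:n\le j\}$ is open and non-empty, so it contains some $B_g^{n_j}z$ with $n_j>j$. Then $\|Pz\|\le\|\psi^{n_j}\|_\alpha\|B_g^{n_j}z\|\to0$ by \eqref{eq:powers}. Hence $Pz=0$ and $PB_g^nz=B_g^nPz=0$ for all $n$.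

(iii) Here $PB_g^n=B_{c^n\mathbf{1}_C}$ and $\|c^n\mathbf{1}_C\|_\alpha=\|\mathbf{1}_C\|_\alpha$, so $\|PB_g^nz\|\le\|\mathbf{1}_C\|_\alpha\|z\|$.

In each case $\{PB_g^nz\}$ is bounded, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(b)]
If $V_g$ is hypercyclic, so is $B_g$ by \eqref{eq:Bg} and (P4), and Lemma~\ref{lem:necessary} gives the two conditions. The converse and the statement on direct sums are Proposition~\ref{prop:sufficient}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]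
The space $Z$ is a non-zero separable $p$-Banach space, and $V_\zeta$ is hypercyclic by Theorem~\ref{thm:structure}(c). Let $V\in L(Z)$. By Theorem~\ref{thm:structure}(a), $V=V_g$ with $g\in\mathrm{Lip}_\beta$. If $|g|\not\equiv1$, then $V$ is not hypercyclic by Theorem~\ref{thm:structure}(b), and we take $n_k=k-1$. If $|g|\equiv1$, take $(n_k)$ from Lemma~\ref{lem:rigid}. By \eqref{eq:Bg},
\[
\|B_g^{n_k}-I\|=\|B_{g^{n_k}-1}\|\le\|g^{n_k}-1\|_\alpha\longrightarrow0 .
\]
So $B_g^{n_k}z\to z$ for every $z\in Z_1$, and by (P1) no set $\{B_g^{n_k}z\}$ is dense in $Z_1\ne\{0\}$. Thus $\{B_g^{n_k}\}$ is not hypercyclic, and by (P4) neither is $\{V^{n_k}\}$.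
\end{proof}

\begin{remark}\label{rem:sixth}
The sixth fiber cannot be omitted. Let $X'$, $N'$ and $Z'=X'/N'$ be built from $R_1,\dots,R_5$ alone. Then every $g\in\mathrm{Lip}_\alpha$ induces an operator on $Z'$, and the proof of Lemma~\ref{lem:mixing} applies to $X'$ and $g\in\mathrm{Lip}_\alpha$. Let $g_0(x)=\exp(2\pi\mathrm{i}\sum_jx_j/j^2)$, which lies in $\mathrm{Lip}_\alpha$ because $\sum_{j\ge l}j^{-2}\le2/l$. For $j=\lceil\sqrt{2n}\,\rceil$ and $y_i=x_i^{(j)}$ we have $d_\alpha(x_i,y_i)=1/j\to0$ and $|g_0(y_i)^n-g_0(x_i)^n|=|e^{2\pi\mathrm{i}n/j^2}-1|\to2$ as $n\to\infty$. So \eqref{eq:quotient} holds for all large $n$, and by Lemma~\ref{lem:baire}(b) and (P4) the operator induced by $g_0$ on $Z'$ is hereditarily hypercyclic.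
\end{remark}

\begin{thebibliography}{9}

\bibitem{Shkarin}
Stanislav Shkarin, \emph{Hypercyclic operators on topological vector spaces}, arXiv:1008.3267 (2010).

\end{thebibliography}
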